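\title{Finite-time curvature blow-up for a locally constrained curvature flow of convex hypersurfaces in the sphere}

\begin{abstract}
We consider the flow $X_t=\big(c_{n,k}\cos\rho-u\,\sigma_{k+1}/\sigma_k\big)\nu$ of strictly convex hypersurfaces in a hemisphere of $\mathbb{S}^{n+1}$, which preserves the quermassintegral $\mathcal{A}_{k-1}$ and fixes the geodesic spheres centered at the pole. We show that for every $n\ge2$ and $1\le k\le n-1$ there are strictly convex initial hypersurfaces, arbitrarily $C^1$-close to a centered sphere, whose largest principal curvature blows up in arbitrarily short time, and that this behavior persists under $C^4$-small perturbations. So no uniform curvature estimate holds for general convex data. The proof passes to the polar dual, where the flow becomes an inverse-type flow that is still parabolic when one principal curvature vanishes, and shows that this flow destroys convexity near the apex of a cone. For data $C^{2,\alpha}$-close to a centered sphere the flow exists for all time and converges exponentially.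
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Quermassintegrals and the flow}
Let $n\ge2$, fix a point $o\in\mathbb{S}^{n+1}$, and write the round metric in geodesic polar coordinates about $o$ as $d\rho^2+\sin^2\rho\,g_{\mathbb{S}^n}$. Let $X:M\to\mathbb{S}^{n+1}$ be an embedding of a closed hypersurface bounding a domain $\Omega$, with outward unit normal $\nu$, area measure $d\mu$ and principal curvatures $\kappa=(\kappa_1,\dots,\kappa_n)$. The sign is chosen so that a geodesic sphere of radius $r<\pi/2$ has $\kappa_i=\cot r>0$. We write $\sigma_j$ for the $j$-th elementary symmetric function of $\kappa$, with $\sigma_0=1$ and $\sigma_j=0$ for $j<0$ and $j>n$, and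
\[
u=\langle\sin\rho\,\partial_\rho,\nu\rangle
\]
for the support function. The quermassintegrals of $\Omega$ are
\begin{gather*}
\mathcal{A}_{-1}=\mathrm{Vol}(\Omega),\qquad \mathcal{A}_0=\mathrm{Area}(M),\qquad \mathcal{A}_1=\int_M\sigma_1\,d\mu+n\,\mathrm{Vol}(\Omega),\\
\mathcal{A}_j=\int_M\sigma_j\,d\mu+\frac{n-j+1}{j-1}\,\mathcal{A}_{j-2}\qquad(2\le j\le n).
\end{gather*}
The lower-order terms cancel the contribution of the ambient curvature to the first variation: when $M$ moves with normal speed $f$,
\begin{equation}\label{eq:variation}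
\frac{d}{dt}\mathcal{A}_j=(j+1)\int_M f\sigma_{j+1}\,d\mu\qquad(0\le j\le n-1);
\end{equation}
see Lemma~\ref{lem:integral}. Taking $f=1$ shows that $r\mapsto\mathcal{A}_j(B_r(o))$ is strictly increasing on $(0,\pi/2)$. So for $1\le k\le n-1$ and $s_{k-1}=\mathcal{A}_{k-1}(B_{\pi/2}(o))$ there is a unique positive function $\xi_{k,k-1}$ on $(0,s_{k-1})$ with $\mathcal{A}_k=\xi_{k,k-1}(\mathcal{A}_{k-1})$ on geodesic spheres. For example, in $\mathbb{S}^3$ a ball of radius $r$ has $\mathcal{A}_0=4\pi\sin^2r$, $\int\sigma_1\,d\mu=8\pi\sin r\cos r$ and volume $2\pi(r-\sin r\cos r)$, so $\xi_{1,0}(4\pi\sin^2r)=4\pi(r+\sin r\cos r)$.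

The conjectured Alexandrov--Fenchel type inequality says that every smooth, closed, connected, embedded, convex hypersurface $M\subset\mathbb{S}^{n+1}$ enclosing a domain $\Omega$ satisfies
\begin{equation}\label{eq:AF}
\mathcal{A}_k(\Omega)\ge\xi_{k,k-1}\big(\mathcal{A}_{k-1}(\Omega)\big),
\end{equation}
with equality if and only if $M$ is a geodesic sphere. To study it, Chen, Guan, Li and Scheuer introduced the locally constrained curvature flow
\begin{equation}\label{eq:flow}
X_t=\big(c\cos\rho-uF\big)\nu,\qquad F=\frac{\sigma_{k+1}(\kappa)}{\sigma_k(\kappa)},\qquad c=c_{n,k}=\frac{\sigma_{k+1}(1,\dots,1)}{\sigma_k(1,\dots,1)}=\frac{n-k}{k+1}.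
\end{equation}
The speed is built from Minkowski's formula $c\int\cos\rho\,\sigma_k\,d\mu=\int u\,\sigma_{k+1}\,d\mu$: together with \eqref{eq:variation} it shows that the flow keeps $\mathcal{A}_{k-1}$ fixed, although the speed contains no nonlocal term (Proposition~\ref{prop:conserved}, which also shows that $\mathcal{A}_k$ does not increase when $k\le n-2$). Spheres centered at $o$ are stationary, since on them $u=\sin r$ and $F=c\cot r$. Smooth convergence of the flow would yield \eqref{eq:AF}. This convergence is the open question behind the following problem, taken from \cite{Chen}; the missing step is the $C^2$ estimate.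

Call $M_0$ \emph{admissible} if it is smooth, closed, connected, embedded and strictly convex ($\kappa_i>0$ everywhere), if $M_0\subset B_{\pi/2}(o)$, and if $o$ lies in the domain $\Omega_0$ bounded by $M_0$. Such an $M_0$ is a radial graph about $o$ with $u>0$ (Remark~\ref{rem:admissible}).

\begin{quote}
\textbf{Problem.} Let $1\le k\le n-1$ and let $M_0$ be admissible. Does \eqref{eq:flow} have a smooth solution for all $t\in[0,\infty)$, converging smoothly to the geodesic sphere centered at $o$ with $\mathcal{A}_{k-1}=\mathcal{A}_{k-1}(\Omega_0)$? In particular, do uniform curvature estimates hold along the flow?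
\end{quote}

\subsection{Results}
A \emph{smooth solution on an interval $I\ni0$} is a smooth map $X:M\times I\to\mathbb{S}^{n+1}$ such that each $X(\cdot,t)$ is an immersion with $\sigma_k(\kappa)\ne0$, equation \eqref{eq:flow} holds, and $X(\cdot,0)$ is the given embedding of $M_0$. Here $\nu$ is the unit normal that depends continuously on $(x,t)$ and is outward at $t=0$. We do not require a solution to stay convex or embedded. The answer to the Problem is negative for all $n$ and $k$.

\begin{theorem}\label{thm:blowup}
Let $n\ge2$, $1\le k\le n-1$, $r_0\in(0,\pi/2)$, $\varepsilon_0>0$ and $t_0>0$. There is an admissible, rotationally symmetric $M_0$, a radial graph $\rho$ with $\|\rho-r_0\|_{C^1(\mathbb{S}^n)}<\varepsilon_0$, such that there is no smooth solution of \eqref{eq:flow} on $[0,t_0]$. More precisely, there are $T\in(0,t_0)$ and a unique smooth strictly convex solution on $[0,T)$ with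
\[
\lim_{t\to T}\max_{M_t}\kappa_i=\infty,
\]
while on $[0,T)$ the quantities $u$, $\cos\rho$, $F$, $\min\kappa_i$ are bounded below by positive constants and $F$ is bounded above. As $t\to T$ the polar dual hypersurfaces $-\nu(M_t)$ converge smoothly to a smooth weakly convex hypersurface having a zero principal curvature somewhere. The same finite-time blow-up (before $t_0$) holds for all smooth $M_0'$ in a $C^4$-neighborhood of $M_0$.
\end{theorem}

The theorem says nothing against the inequality \eqref{eq:AF}; it shows only that this flow does not prove it for all convex data. Closeness to a sphere in $C^1$ cannot be strengthened much: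

\begin{theorem}\label{thm:stability}
Let $r\in(0,\pi/2)$ and $\alpha\in(0,1)$. There is $\varepsilon>0$ such that if $M_0$ is a smooth radial graph with $\|\rho_0-r\|_{C^{2,\alpha}(\mathbb{S}^n)}<\varepsilon$, then \eqref{eq:flow} has a smooth solution for all $t\ge0$, which stays strictly convex and converges exponentially in $C^\infty$ to the geodesic sphere centered at $o$ with $\mathcal{A}_{k-1}=\mathcal{A}_{k-1}(\Omega_0)$.
\end{theorem}

\subsection{The mechanism}
The conserved quantity, the stationary spheres and their stability all suggest a positive answer. The weak point is that $F$ does not see one large curvature. Write $\sigma_{j;i}$ for $\sigma_j$ of the entries other than $\kappa_i$, so that $\sigma_j=\sigma_{j;i}+\kappa_i\sigma_{j-1;i}$. For fixed positive $\kappa_2,\dots,\kappa_n$,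
\[
F=\frac{\sigma_{k+1;1}+\kappa_1\sigma_{k;1}}{\sigma_{k;1}+\kappa_1\sigma_{k-1;1}}\longrightarrow\frac{\sigma_{k;1}}{\sigma_{k-1;1}}\in(0,\infty)\qquad(\kappa_1\to\infty),
\]
because $1\le k\le n-1$. Hence two-sided bounds on $F$ leave $\max\kappa_i$ free. The limit also suggests the right variable: as a function of $1/\kappa_1$, the quotient $F$ extends smoothly across $1/\kappa_1=0$. Polar duality in the sphere replaces each $\kappa_i$ by $1/\kappa_i$, and turns \eqref{eq:flow} into a flow that is smooth and parabolic on hypersurfaces with at most one zero principal curvature at each point (Section~\ref{sec:duality}). Blow-up of $\max\kappa_i$ becomes loss of convexity for a nondegenerate parabolic equation, and this can be tested at time zero on a weakly convex hypersurface. The test object is a cone: one curvature vanishes along its generators, and near the apex the dual flow makes it negative at first order in $t$ (Section~\ref{sec:cones}, where the case $n=2$, $k=1$ is worked out first). We then need solutions that start from a weakly convex hypersurface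 and depend continuously on the data (Section~\ref{sec:local}), and a closed weakly convex hypersurface, $C^1$-close to a sphere, containing a piece of cone near the apex (Section~\ref{sec:body}). Strictly convex approximations of it lose convexity in short time, and their duals prove Theorem~\ref{thm:blowup} (Section~\ref{sec:proof1}). Section~\ref{sec:proof2} proves Theorem~\ref{thm:stability} with the tools of Section~\ref{sec:local}.

\section{Hypersurfaces in the sphere}\label{sec:prelim}

\subsection{Integral formulas}
We view $\mathbb{S}^{n+1}$ as the unit sphere of $\mathbb{R}^{n+2}$, so that $X$ and $\nu$ are orthogonal unit vectors. A point with polar coordinates $(\rho,\theta)$ is $X=\cos\rho\,o+\sin\rho\,\theta$, where $\theta$ lies in the unit sphere $\mathbb{S}^n$ of $o^\perp$, and $\partial_\rho=-\sin\rho\,o+\cos\rho\,\theta$. Then $\sin\rho\,\partial_\rho=\cos\rho\,X-o$, so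
\begin{equation}\label{eq:linear}
\cos\rho=\langle o,X\rangle,\qquad u=-\langle o,\nu\rangle .
\end{equation}
The shape operator is defined by $\partial_i\nu=h_i^l\,\partial_lX$; its eigenvalues are the $\kappa_i$. On a centered sphere $\nu=\partial_\rho$, $d\nu=\cos r\,d\theta$ and $dX=\sin r\,d\theta$, so this is the sign convention above. The second fundamental form is $h_{ij}=-\langle\nu,\partial_i\partial_jX\rangle$, and with the induced metric $g$ the Gauss formula reads $\nabla_i\nabla_jX=-g_{ij}X-h_{ij}\nu$.

For a matrix $A$ let $\sigma_j(A)$ be the sum of its principal $j\times j$ minors, a polynomial in the entries equal to $\sigma_j$ of the eigenvalues. The Newton tensor $T_{j-1}(A)$ is defined by $\frac{d}{d\epsilon}\sigma_j(A+\epsilon B)|_{\epsilon=0}=\operatorname{tr}(T_{j-1}(A)B)$. For $A=\operatorname{diag}(\kappa)$ it is $\operatorname{diag}(\sigma_{j-1;i})$. Counting monomials and using $\kappa_i\sigma_{j-1;i}=\sigma_j-\sigma_{j;i}$ gives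
\begin{equation}\label{eq:traces}
\operatorname{tr}T_{j-1}=(n-j+1)\sigma_{j-1},\quad \operatorname{tr}(T_{j-1}A)=j\sigma_j,\quad \operatorname{tr}(T_{j-1}A^2)=\sigma_1\sigma_j-(j+1)\sigma_{j+1}.
\end{equation}
For the shape operator of a hypersurface of $\mathbb{S}^{n+1}$ the tensor $T_{j-1}$ is divergence-free. Indeed $(T_{j-1})^l_i=\frac1{(j-1)!}\delta^{l\,l_2\cdots l_j}_{i\,i_2\cdots i_j}h^{i_2}_{l_2}\cdots h^{i_j}_{l_j}$; the generalized Kronecker symbol is antisymmetric in its upper indices, and $\nabla_lh^{i_p}_{l_p}$ is symmetric in $l,l_p$ by the Codazzi equation. Hence $\int_M\operatorname{tr}(T_{j-1}\nabla^2f)\,d\mu=0$ for every smooth $f$ on a closed $M$. We also use Newton's inequality: for $x\in\mathbb{R}^N$ and $1\le j\le N-1$,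
\begin{equation}\label{eq:newton}
\sigma_{j-1}(x)\,\sigma_{j+1}(x)\le\frac{j(N-j)}{(j+1)(N-j+1)}\,\sigma_j(x)^2 .
\end{equation}

\begin{lemma}\label{lem:integral}
The variation formula \eqref{eq:variation} holds for every smooth family of closed embedded hypersurfaces with normal speed $f$. For every closed hypersurface and $0\le j\le n-1$,
\begin{equation}\label{eq:minkowski}
(n-j)\int_M\cos\rho\,\sigma_j\,d\mu=(j+1)\int_Mu\,\sigma_{j+1}\,d\mu .
\end{equation}
\end{lemma}

\begin{proof}
After a reparametrization (Lemma~\ref{lem:reparam}) $X_t=f\nu$. Differentiating $\langle\nu,X\rangle=0$ and $\langle\nu,\partial_iX\rangle=0$ gives $\nu_t=-\nabla^lf\,\partial_lX-fX$. Differentiate $\partial_i\nu=h_i^l\partial_lX$ in $t$ and take the tangential part: $-\nabla_i\nabla^lf-f\delta_i^l=\partial_th_i^l+fh_i^mh_m^l$. Also $\partial_t\,d\mu=f\sigma_1\,d\mu$. By \eqref{eq:traces} and the divergence property,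
\begin{align*}
\frac{d}{dt}\int\sigma_j\,d\mu&=\int f\big[\sigma_1\sigma_j-\big(\sigma_1\sigma_j-(j+1)\sigma_{j+1}\big)-(n-j+1)\sigma_{j-1}\big]d\mu\\
&=\int f\big[(j+1)\sigma_{j+1}-(n-j+1)\sigma_{j-1}\big]d\mu .
\end{align*}
For $j=0$ this is \eqref{eq:variation}. For $j=1$ the term $-n\int f$ is canceled by $n\frac{d}{dt}\mathrm{Vol}=n\int f$. For $j\ge2$ the last term is canceled by $\frac{n-j+1}{j-1}\frac{d}{dt}\mathcal{A}_{j-2}=(n-j+1)\int f\sigma_{j-1}$, by induction.

By the Gauss formula and \eqref{eq:linear}, $\nabla_i\nabla_l(-\cos\rho)=\cos\rho\,g_{il}-u\,h_{il}$. Contract with $T_j$, integrate, and use \eqref{eq:traces}; this is \eqref{eq:minkowski}.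
\end{proof}

\begin{proposition}\label{prop:conserved}
Along a smooth solution of \eqref{eq:flow} consisting of embedded hypersurfaces, $\mathcal{A}_{k-1}$ is constant. If moreover $u>0$, $\sigma_k>0$ and $k\le n-2$, then $\mathcal{A}_k$ is nonincreasing.
\end{proposition}

\begin{proof}
By \eqref{eq:variation} and \eqref{eq:minkowski}, $\frac{d}{dt}\mathcal{A}_{k-1}=k\int(c\cos\rho\,\sigma_k-u\sigma_{k+1})\,d\mu=0$. For $k\le n-2$, \eqref{eq:minkowski} with $j=k+1$ gives $c\int\cos\rho\,\sigma_{k+1}=\frac{(n-k)(k+2)}{(k+1)(n-k-1)}\int u\sigma_{k+2}$, and by \eqref{eq:newton} with $N=n$, $j=k+1$ the right side is at most $\int u\sigma_{k+1}^2/\sigma_k$. So $\frac{d}{dt}\mathcal{A}_k=(k+1)\int(c\cos\rho\,\sigma_{k+1}-u\sigma_{k+1}^2/\sigma_k)\,d\mu\le0$.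
\end{proof}

Only the normal speed of a family has geometric meaning. The next lemma recovers a solution of \eqref{eq:flow} from a family with the right normal speed.

\begin{lemma}\label{lem:reparam}
Let $\hat X:\mathbb{S}^n\times I\to\mathbb{S}^{n+1}$ be a smooth family of embeddings with $\hat X_t=f\nu+d\hat X(W)$, $W$ a time-dependent vector field, and let $X_0:M\to\mathbb{S}^{n+1}$ be an embedding onto $\hat X(\mathbb{S}^n,0)$. There is exactly one smooth family of embeddings $X:M\times I\to\mathbb{S}^{n+1}$ with $X(\cdot,0)=X_0$, with the same image as $\hat X$ at each time, and with $X_t$ normal. It is $X=\hat X\circ\psi$, where $\partial_t\psi=-W(\psi,t)$ and $\psi(\cdot,0)=\hat X(\cdot,0)^{-1}\circ X_0$, and it satisfies $X_t=f\nu$. The same holds with $\mathbb{S}^n$ replaced by any closed manifold.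
\end{lemma}

\begin{proof}
A family with the same images has the form $X=\hat X\circ\psi$ with a smooth family of diffeomorphisms $\psi$, and $X_t=f\nu+d\hat X(W+\partial_t\psi)$. So $X_t$ is normal exactly when $\psi$ solves the stated ordinary differential equation, which on a closed manifold has a unique solution on all of $I$, by diffeomorphisms.
\end{proof}

\subsection{Radial graphs}
Let $\rho:\mathbb{S}^n\to(0,\pi)$ be $C^2$ and $X(\theta)=\cos\rho\,o+\sin\rho\,\theta$. Let $e_{ij}$ be the metric of $\mathbb{S}^n$; $\nabla\rho$, $\rho_i$, $\rho_{ij}$ refer to its connection, so $\theta_{ij}=-e_{ij}\theta$ and $\theta=\sin\rho\,X+\cos\rho\,\partial_\rho$. We have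
\[
X_i=\rho_i\partial_\rho+\sin\rho\,\theta_i,\qquad X_{ij}=\rho_{ij}\partial_\rho-\rho_i\rho_jX+\cos\rho\,(\rho_i\theta_j+\rho_j\theta_i)-\sin\rho\,e_{ij}\theta .
\]
The unit normal with $\langle\nu,\partial_\rho\rangle>0$ is $\nu=\frac1v\big(\partial_\rho-\frac{1}{\sin\rho}\rho^l\theta_l\big)$, and therefore
\begin{equation}\label{eq:graph}
\begin{gathered}
v=\sqrt{1+|\nabla\rho|^2/\sin^2\rho},\qquad u=\frac{\sin\rho}{v},\qquad g_{ij}=\rho_i\rho_j+\sin^2\rho\,e_{ij},\\
h_{ij}=\frac1v\big(-\rho_{ij}+2\cot\rho\,\rho_i\rho_j+\sin\rho\cos\rho\,e_{ij}\big).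
\end{gathered}
\end{equation}
A family of graphs has $X_t=\rho_t\partial_\rho$, hence normal speed $\rho_t/v$.

Along the flow it is convenient to describe admissibility by open pointwise conditions. Let $\mathcal{C}$ be the class of closed connected immersed hypersurfaces $(X,\nu)$ with $\kappa_i>0$, $u>0$ and $\langle o,X\rangle>0$.

\begin{lemma}\label{lem:classC}
Every member of $\mathcal{C}$ is an embedded radial graph in $B_{\pi/2}(o)$ with $\nu$ outward, and is admissible.
\end{lemma}

\begin{proof}
Since $\sin\rho\ge u>0$, the radial projection $\pi:M\to\mathbb{S}^n$, $x\mapsto\theta(X(x))$, is defined. Its differential has a kernel only where $\partial_\rho$ is tangent to $M$, that is where $u=0$. So $\pi$ is a local diffeomorphism of a closed connected manifold onto $\mathbb{S}^n$, hence a covering, and a diffeomorphism because $\mathbb{S}^n$ is simply connected for $n\ge2$. Thus $M$ is a graph; it bounds the star-shaped domain below the graph, which contains $o$, and $\langle\nu,\partial_\rho\rangle>0$ says that $\nu$ points outward.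
\end{proof}

\section{Polar duality}\label{sec:duality}

The position vector and the normal play symmetric roles in \eqref{eq:linear}. Exchanging them inverts the curvatures.

\begin{lemma}\label{lem:dual}
The map $(X,\nu)\mapsto(\tilde X,\tilde\nu)=(-\nu,-X)$ is an involution of $\mathcal{C}$, with
\[
\tilde\kappa_i=1/\kappa_i,\qquad \cos\tilde\rho=u,\qquad \tilde u=\cos\rho .
\]
If a family in $\mathcal{C}$ has normal speed $f$, its dual family has normal speed $-f$.
\end{lemma}

\begin{proof}
On a principal direction $e_i$ we have $d\tilde X(e_i)=-\kappa_i\,dX(e_i)$. So $\tilde X$ is an immersion, the vector $-X$ is orthogonal to $\tilde X$ and to $d\tilde X$, and $d\tilde\nu(e_i)=-dX(e_i)=\kappa_i^{-1}d\tilde X(e_i)$. By \eqref{eq:linear}, $\langle o,\tilde X\rangle=u$ and $-\langle o,\tilde\nu\rangle=\langle o,X\rangle$. Finally $\langle\tilde X_t,\tilde\nu\rangle=\langle\nu_t,X\rangle=-\langle\nu,X_t\rangle$.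
\end{proof}

For instance, the centered sphere of radius $r$ has $\tilde X=\sin r\,o-\cos r\,\theta$, so its dual is the centered sphere of radius $\pi/2-r$.

Put
\[
m=n-k\in\{1,\dots,n-1\},\qquad G=\frac{\sigma_{m-1}}{\sigma_m}.
\]
From $\sigma_j(1/\tilde\kappa)=\sigma_{n-j}(\tilde\kappa)/\sigma_n(\tilde\kappa)$ we get $F(\kappa)=G(\tilde\kappa)$. By Lemma~\ref{lem:dual}, a family in $\mathcal{C}$ has normal speed $c\cos\rho-uF$ if and only if its dual has normal speed $\cos\tilde\rho\,G(\tilde\kappa)-c\tilde u$. In the rest of this section and in Sections~\ref{sec:cones}--\ref{sec:body} we study this second flow in its own right and drop the tildes. Its speed is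
\begin{equation}\label{eq:dualspeed}
f^*=\cos\rho\,G(\kappa)-cu,
\end{equation}
and radial graphs move with normal speed $f^*$ if and only if
\begin{equation}\label{eq:Q}
\rho_t=Q[\rho]:=\big(\cos\rho\,G(\kappa)-cu\big)v .
\end{equation}
The gain is that \eqref{eq:Q} makes sense, and is parabolic, beyond the strictly convex range. Let $\mathcal{D}\subset\mathbb{R}^n$ be the open symmetric set where $\sigma_{m-1}>0$, $\sigma_m>0$ and $\partial_iG<0$ for all $i$. Note that $G>0$ on $\mathcal{D}$.

\begin{lemma}\label{lem:D}
The set $\mathcal{D}$ contains every vector with nonnegative entries at most one of which is zero.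
\end{lemma}

\begin{proof}
At least $n-1\ge m$ entries are positive, so $\sigma_{m-1},\sigma_m>0$. Inserting $\partial_i\sigma_j=\sigma_{j-1;i}$ and $\sigma_j=\sigma_{j;i}+\kappa_i\sigma_{j-1;i}$, the terms containing $\kappa_i$ cancel:
\[
\partial_iG=\frac{\sigma_{m-2;i}\,\sigma_m-\sigma_{m-1}\,\sigma_{m-1;i}}{\sigma_m^2}=\frac{\sigma_{m-2;i}\,\sigma_{m;i}-\sigma_{m-1;i}^2}{\sigma_m^2}.
\]
Among the entries other than $\kappa_i$ at least $n-2\ge m-1$ are positive, so $\sigma_{m-1;i}>0$. If $m=1$, then $\sigma_{-1;i}=0$ and $\partial_iG<0$. If $m\ge2$, apply \eqref{eq:newton} with $N=n-1$ and $j=m-1\in[1,N-1]$; the constant there is less than $1$, so $\partial_iG<0$.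
\end{proof}

\begin{remark}
This is where $k\ge1$ enters. For $k=0$ one would have $m=n$ and $G=\sum_i1/\kappa_i$, which is singular as soon as one curvature vanishes; correspondingly $F=\sigma_1$ controls $\max\kappa_i$ on convex hypersurfaces.
\end{remark}

\begin{definition}
A function $\rho\in C^2(\mathbb{S}^n)$ is \emph{elliptic} if $0<\rho<\pi/2$ and the principal curvatures of its graph lie in $\mathcal{D}$ at every point.
\end{definition}

This is an open condition on the $2$-jet $(\rho,\nabla\rho,\nabla^2\rho)$ at each point. Since $G$ is a rational function of the entries of the shape operator, $Q$ is a smooth function of the $2$-jet on the set of elliptic jets. By \eqref{eq:graph}, $\partial Q/\partial\rho_{ij}=-\cos\rho\;\partial G/\partial h_{ij}$, and in a $g$-orthonormal basis diagonalizing $h$ the matrix $\partial G/\partial h_{ij}$ is $\operatorname{diag}(\partial_iG)$. So $\partial Q/\partial\rho_{ij}$ is positive definite at elliptic jets, and \eqref{eq:Q} is parabolic there. The factor $\cos\rho$ must be positive for this; on the original side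 it is the support function.

\section{The dual flow on a cone}\label{sec:cones}

To see \eqref{eq:Q} lose convexity we need a hypersurface on which one principal curvature vanishes and the others are positive. If the curvature vanishes along a whole curve, its time derivative can be computed exactly.

Fix a unit vector $a\perp o$ and write $\mathbb{R}^{n+2}=\mathbb{R}o\oplus\mathbb{R}a\oplus\mathbb{R}^n$. A hypersurface is \emph{rotationally symmetric} if it is invariant under $O(n)$ acting on the last factor. Fix $\omega\in\mathbb{S}^{n-1}\subset\mathbb{R}^n$, let $\Pi=\operatorname{span}(o,a,\omega)$, and use coordinates $(x_0,x_1,r)$ on $\Pi$. The \emph{profile} $\gamma=(x_0,x_1,r)$ is the part of the hypersurface in $\Pi\cap\{r>0\}$, a curve in the unit sphere of $\Pi$, parametrized by arclength $s$. Along it the normal is fixed by the stabilizer of $\omega$, so $\nu=(\nu_0,\nu_1,\nu_r)\in\Pi$, and $(\gamma,\gamma',\nu)$ is an orthonormal basis of $\Pi$. One principal curvature is given by $\nu'=\kappa_1\gamma'$. Varying $\omega$ gives $dX=r\,d\omega$ and $d\nu=\nu_r\,d\omega$,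 so $\kappa_2=\dots=\kappa_n=\nu_r/r$. By \eqref{eq:linear}, $\cos\rho=x_0$ and $u=-\nu_0$.

A \emph{conical piece} is an open arc of the profile along which $\nu$ is constant and $\nu_r>0$. On it $\kappa=(0,\kappa_2,\dots,\kappa_2)$ with $\kappa_2>0$, the arc lies on the great circle $\nu^\perp\cap\Pi$, so $\gamma''=-\gamma$, and $u$ and $\nu_r$ are constant.

\begin{lemma}\label{lem:geodesic}
Let $\rho:\mathbb{S}^n\times[0,\tau]\to(0,\pi)$ be smooth, and suppose that the graph of $\rho(\cdot,0)$ is rotationally symmetric with a conical piece $\gamma$. Let $\theta(s)$ be the direction of $\gamma(s)$, let $X(s,t)$ be the point of the graph of $\rho(\cdot,t)$ in direction $\theta(s)$, and let $\kappa_1(s,t)=-\langle\nu,X_{ss}\rangle/|X_s|^2$ be the normal curvature of that graph in the direction $X_s$. If $f(s)$ is the normal speed at $t=0$, then $\kappa_1(s,0)=0$ and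
\[
\partial_t\kappa_1(s,0)=-(f''+f).
\]
\end{lemma}

\begin{proof}
At $t=0$ we have $X_{ss}=-\gamma$, so $\langle\nu,X_{ss}\rangle=0$, $|X_s|=1$, and
\[
\partial_t\kappa_1=-\langle\nu_t,X_{ss}\rangle-\langle\nu,X_{tss}\rangle=\langle\nu_t,X\rangle-\langle\nu,X_{tss}\rangle .
\]
The first term equals $-\langle\nu,X_t\rangle=-f$. The vector $X_t=\rho_t\partial_\rho$ lies in $\Pi$ and is orthogonal to $\gamma$, so $X_t=f\nu+\zeta\gamma'$ for a function $\zeta(s)$. Since $\nu$ is constant, $(f\nu)''=f''\nu$, and since $\gamma''=-\gamma$, the vector $(\zeta\gamma')''$ lies in the span of $\gamma,\gamma'$. So the second term equals $-f''$.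
\end{proof}

A negative normal curvature forces a negative principal curvature, which is all we shall use. It remains to insert $f=f^*$.

\begin{example}[$n=2$, $k=1$]\label{ex:small}
Here $F=\kappa_1\kappa_2/(\kappa_1+\kappa_2)$, $c=\frac12$, $m=1$ and $G=1/H$ with $H=\kappa_1+\kappa_2$. The dual speed is $f^*=\cos\rho/H-u/2$, and $\mathcal{D}=\{H>0\}$: nothing happens to the equation when $\kappa_1$ crosses $0$. Take a cone whose apex lies on the axis at distance $r_1\in(0,\pi/2)$ from $o$, and let $A,B>0$ with $A^2+B^2=1$ describe its opening. In the coordinates of $\Pi$, a generator issuing from the apex and its normal are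
\begin{gather*}
\gamma(s)=\cos s\,(\cos r_1,\sin r_1,0)+\sin s\,(A\sin r_1,-A\cos r_1,B),\\
\nu=(-B\sin r_1,B\cos r_1,A).
\end{gather*}
Thus $u=B\sin r_1>0$, $\nu_r=A$, $r=B\sin s$, $x_0=\cos r_1\cos s+A\sin r_1\sin s$ and $H=\nu_r/r$. Using $\sin s\cos s=\frac12\sin2s$ and $\sin^2s=\frac12(1-\cos2s)$,
\[
f^*=\frac{x_0r}{\nu_r}-\frac u2=\frac B2\Big(\frac{\cos r_1}{A}\sin2s-\sin r_1\cos2s\Big).
\]
The constant terms cancel, so $(f^*)''=-4f^*$ and Lemma~\ref{lem:geodesic} gives $\partial_t\kappa_1=3f^*$. Near the apex $H$ is large, $f^*$ is close to $-u/2<0$, and the zero curvature becomes negative. This happens for $0<s<\pi/4$ with $\tan2s<A\tan r_1$.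
\end{example}

The general case is the same computation without the explicit parametrization.

\begin{proposition}\label{prop:cone}
In Lemma~\ref{lem:geodesic} assume that $\rho(\cdot,0)$ is elliptic and $\rho_t=Q[\rho]$ at $t=0$. Then on the conical piece
\begin{align*}
\partial_t\kappa_1(s,0)&=-\frac{n-k}{k(k+1)\,\nu_r}\Big[(k+2)\,x_0'r'-(2k+1)\,x_0r\Big]\\
&=-\frac{n-k}{k(k+1)\,\nu_r}\Big[(k+2)\,u\nu_r-3(k+1)\,x_0r\Big].
\end{align*}
So the zero curvature becomes negative at first order in $t$ where the bracket is positive, and positive where the bracket is negative. The bracket is positive wherever $3r\le u\nu_r$.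
\end{proposition}

\begin{proof}
On the piece $\sigma_j=\binom{n-1}{j}\kappa_2^j$, so
\[
G=\frac{\binom{n-1}{m-1}}{\binom{n-1}{m}\kappa_2}=\frac{m}{n-m}\,\frac1{\kappa_2}=\frac{n-k}{k}\,\frac r{\nu_r},\qquad f^*=\frac{n-k}{k\,\nu_r}\,x_0r-\frac{n-k}{k+1}\,u .
\]
From $\gamma''=-\gamma$ we get $(x_0r)''=-2x_0r+2x_0'r'$, and since $u,\nu_r$ are constant,
\[
(f^*)''+f^*=\frac{n-k}{k\,\nu_r}\Big[2x_0'r'-x_0r-\frac{k}{k+1}\,u\nu_r\Big].
\]
The matrix with columns $\gamma,\gamma',\nu$ is orthogonal. Orthogonality of its first and third rows reads $x_0r+x_0'r'+\nu_0\nu_r=0$, that is $u\nu_r=x_0r+x_0'r'$. Eliminating $u\nu_r$ gives the first formula and eliminating $x_0'r'$ gives the second. If $3r\le u\nu_r$, then $3(k+1)x_0r\le(k+1)u\nu_r<(k+2)u\nu_r$, because $x_0\le1$.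
\end{proof}

\begin{remark}
Since $u\nu_r$ is a positive constant, the condition holds on every cone close enough to the apex. In terms of $\kappa_2=\nu_r/r$ the bracket is positive when $3\cos\rho/\kappa_2<\frac{k+2}{k+1}u$. Read through Lemma~\ref{lem:dual}, a nearly conical piece is dual to a sharp ridge, with one large curvature and $n-1$ equal curvatures $\kappa_2$, and the condition becomes $\kappa_2<\frac{k+2}{3(k+1)}\frac{\cos\rho}{u}$; a centered sphere has $\kappa_i=\cos\rho/u$. The effect comes from the ambient curvature: on a Euclidean cone the speed $G-cu$ is an affine function of $s$ and the analog of Lemma~\ref{lem:geodesic} is $\partial_t\kappa_1=-f''$, which gives $0$.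
\end{remark}

\section{Short-time solutions of the dual equation}\label{sec:local}

Proposition~\ref{prop:cone} concerns a weakly convex hypersurface, which has no smooth dual. To transfer its conclusion to strictly convex neighbors we need a time of existence common to all nearby data, continuous dependence on the data in $C^2$, smoothness up to $t=0$, and uniqueness. We obtain the first two from the inverse function theorem in parabolic H\"older spaces, and smoothness from the rotation invariance of the equation.

\subsection{Spaces and three tools}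
Fix $\alpha\in(0,1)$. Regard $T_\theta\mathbb{S}^n$ as a subspace of $o^\perp\cong\mathbb{R}^{n+1}$, so that the $2$-jet $Jw=(w,\nabla w,\nabla^2w)$ takes values in the fixed space $E=\mathbb{R}\times\mathbb{R}^{n+1}\times\operatorname{Sym}^2\mathbb{R}^{n+1}$. Composing with the orthogonal projection onto $T_\theta\mathbb{S}^n$, we write $Q[\rho](\theta)=q(\theta,J\rho(\theta))$ with $q$ smooth on the open set $\mathcal{O}\subset\mathbb{S}^n\times E$ of elliptic jets. For $I=[0,T]$ or $[0,\infty)$ let $Y(I)=C^{\alpha,\alpha/2}$ and $Z(I)=C^{2+\alpha,1+\alpha/2}$ be the Banach spaces of functions on $\mathbb{S}^n\times I$ with norms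
\begin{gather*}
\|g\|_Y=\sup|g|+\sup\frac{|g(x,t)-g(y,s)|}{|x-y|^\alpha+|t-s|^{\alpha/2}},\\
\|w\|_Z=\|Jw\|_Y+\|w_t\|_Y+\sup\frac{|\nabla w(x,t)-\nabla w(x,s)|}{|t-s|^{(1+\alpha)/2}},
\end{gather*}
and let $\|\eta\|_{C^{2+\alpha}}$ be the $C^\alpha$ norm of $J\eta$. These norms are invariant under rotations of $\mathbb{S}^n$, and $\|gg'\|_Y\le\|g\|_Y\|g'\|_Y$. We write $Y_T,Z_T$ when $I=[0,T]$.

We use the maximum principle in this form: if $w_t,\nabla w,\nabla^2w$ are continuous on $\mathbb{S}^n\times[t_1,t_2]$ and $w_t=a^{ij}w_{ij}+b^iw_i+dw+g$ with $a^{ij}\ge0$ and $|d|\le\Lambda$, then $\sup|w(t)|\le e^{\Lambda(t-t_1)}\big(\sup|w(t_1)|+(t-t_1)\sup|g|\big)$.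

\begin{lemma}[Linear equations]\label{lem:L}
Let $a^{ij},b^i,d\in Y_T$ have norms at most $\Lambda$, with $a^{ij}\ge\Lambda^{-1}e^{ij}$. For $g\in Y_T$ and $w_0\in C^{2+\alpha}$ there is a unique $w\in Z_T$ with $w_t=a^{ij}w_{ij}+b^iw_i+dw+g$, $w(0)=w_0$, and $\|w\|_{Z_T}\le C(n,\alpha,\Lambda,T)\big(\|g\|_{Y_T}+\|w_0\|_{C^{2+\alpha}}\big)$.
\end{lemma}

\begin{proof}
The same statement on $\mathbb{R}^n\times[0,T]$ is \cite[Ch.~IV, Thm.~5.1]{LSU}; we transfer it to the sphere.

\emph{The estimate.} Let $w\in Z_T$ be a solution, and let $\zeta_1,\dots,\zeta_l$ be a partition of unity supported in charts. In a chart the equation reads $w_t=a^{ij}\partial_{ij}w+\hat b^i\partial_iw+dw+g$, with the Christoffel symbols absorbed in $\hat b$. For $\zeta=\zeta_\beta$ the function $\zeta w$ solves the same equation with $g$ replaced by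
\[
\zeta g-2a^{ij}\partial_i\zeta\,\partial_jw-(a^{ij}\partial_{ij}\zeta+\hat b^i\partial_i\zeta)w .
\]
Using a cutoff equal to $1$ on $\operatorname{supp}\zeta$, interpolate between $(a^{ij},\hat b^i,d)$ and $(\delta^{ij},0,0)$; this extends the coefficients to $\mathbb{R}^n$ with comparable bounds and ellipticity. The Euclidean estimate and summation over $\beta$ give
\[
\|w\|_{Z_T}\le C\big(\|g\|_{Y_T}+\|w_0\|_{C^{2+\alpha}}+\|w\|_{Y_T}+\|\nabla w\|_{Y_T}\big).
\]
Ehrling's lemma says that if $B_1\subset B_2$ compactly and $B_2\subset B_3$ continuously, then $\|\cdot\|_{B_2}\le\epsilon\|\cdot\|_{B_1}+C_\epsilon\|\cdot\|_{B_3}$. It applies to $Z_T\subset\{w:w,\nabla w\in Y_T\}\subset C^0$: in $Z_T$ both $w$ and $\nabla w$ are Lipschitz in $x$ and H\"older of order $(1+\alpha)/2$ in $t$, so the first inclusion is compact by the Arzel\`a--Ascoli theorem. Hence the last two terms are at most $\epsilon\|w\|_{Z_T}+C_\epsilon\sup|w|$, and $\sup|w|$ is bounded by the maximum principle. This gives the estimate and uniqueness.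

\emph{Existence.} For $w_t=\Delta w+g$ with smooth $g,w_0$, Duhamel's formula with the heat semigroup of $\mathbb{S}^n$ gives a smooth solution. General data $(g,w_0)$ are limits in $C^0\times C^2$ of smooth data bounded in $Y_T\times C^{2+\alpha}$ (mollify in charts); by the estimate and Arzel\`a--Ascoli the solutions subconverge to a solution in $Z_T$. So $w\mapsto(w_t-\Delta w,w(0))$ maps $Z_T$ onto $Y_T\times C^{2+\alpha}$. The method of continuity says that if $L_s=(1-s)L_0+sL_1$ are bounded operators with $\|w\|\le C\|L_sw\|$ uniformly in $s\in[0,1]$ and $L_0$ is onto, then $L_1$ is onto. Apply it along $(1-s)\Delta+s(a^{ij}\nabla_{ij}+b^i\nabla_i+d)$.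
\end{proof}

\begin{lemma}[Superposition]\label{lem:N}
Let $E',E''$ be finite-dimensional, $\mathcal{O}'\subset\mathbb{S}^n\times E'$ open, $q:\mathcal{O}'\to E''$ smooth, and $I=[0,T]$ or $[0,\infty)$. Let $\mathcal{W}$ be the set of $E'$-valued $j\in Y(I)$ such that the points $(\theta,j(\theta,t))$ stay in a compact subset of $\mathcal{O}'$. Then $\mathcal{W}$ is open, and $j\mapsto q(\cdot,j)$ is a $C^\infty$ map $\mathcal{W}\to Y(I)$ with derivative $\iota\mapsto Dq(\cdot,j)\iota$, where $D$ is the derivative in the $E'$ variable.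
\end{lemma}

\begin{proof}
A smooth function is Lipschitz on a compact set $K\subset\mathcal{O}'$, so $\|q(\cdot,j)\|_Y\le C_K(1+\|j\|_Y)$ when $j$ has values in $K$; the same holds for the derivatives of $q$. Let $j\in\mathcal{W}$. For $\|\iota\|_Y$ small all $j+\vartheta\iota$, $0\le\vartheta\le1$, have values in one compact set $K$, so $\mathcal{W}$ is open, and
\[
q(j+\iota)-q(j)-Dq(j)\iota=\int_0^1(1-\vartheta)D^2q(j+\vartheta\iota)(\iota,\iota)\,d\vartheta
\]
has $Y$-norm at most $C\|\iota\|_Y^2$ by the product estimate. So the map is differentiable. Its derivative is the superposition map of $Dq$ followed by the bounded linear map that sends a function to the operator of multiplication by it. Induction on the order of differentiability finishes the proof.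
\end{proof}

Let $A_1,\dots,A_L$ be a basis of the Killing fields of $\mathbb{S}^n$, with flows $\mathcal{R}^i_s$, and put $\mathcal{R}_p=\mathcal{R}^1_{p_1}\circ\dots\circ\mathcal{R}^L_{p_L}$ for $p\in\mathbb{R}^L$. We write $(w\circ\mathcal{R}_p)(x,t)=w(\mathcal{R}_px,t)$. Smooth dependence of $w\circ\mathcal{R}_p$ on $p$ is the same as spatial smoothness of $w$. In one direction, if $\eta\in C^\infty(\mathbb{S}^n)$ then $(p,x)\mapsto\eta(\mathcal{R}_px)$ is smooth, so $p\mapsto\eta\circ\mathcal{R}_p$ is $C^\infty$ into $C^{2+\alpha}$. The other direction is the third tool.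

\begin{lemma}[Rotations]\label{lem:R}
Let $I=[0,T]$ or $[0,\infty)$. If $p\mapsto w\circ\mathcal{R}_p$ is $C^\infty$ near $0$ into the space $C_b(\mathbb{S}^n\times I)$ of bounded continuous functions, then all spatial derivatives $\nabla^lw$ exist and are continuous and bounded on $\mathbb{S}^n\times I$. If in addition $w_t=q(\theta,Jw)$ with $q$ smooth, then $w$ is smooth on $\mathbb{S}^n\times I$.
\end{lemma}

\begin{proof}
Fix $x$. The Killing fields span $T_x\mathbb{S}^n$, so $p\mapsto\mathcal{R}_px$ is a submersion at $0$ and has a smooth local section: $p(x)=0$ and $\mathcal{R}_{p(x')}x=x'$ for $x'$ near $x$. Then $w(x',\cdot)=(w\circ\mathcal{R}_{p(x')})(x,\cdot)$, and evaluation at $x$ is a bounded linear map $C_b(\mathbb{S}^n\times I)\to C_b(I)$. So $x'\mapsto w(x',\cdot)$ is $C^\infty$ into $C_b(I)$ near $x$. Its partial derivatives are continuous maps into $C_b(I)$, which gives joint continuity and local bounds; compactness of $\mathbb{S}^n$ makes the bounds uniform. For the last claim, differentiate $w(t)=w(0)+\int_0^tq(\theta,Jw)\,ds$ under the integral: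 each $\nabla^lw$ is $C^1$ in $t$ with $\partial_t\nabla^lw=\nabla^l\big(q(\theta,Jw)\big)$. The right side is a smooth function of finitely many spatial derivatives of $w$, so induction gives all time derivatives.
\end{proof}

\subsection{The solution map}

\begin{proposition}\label{prop:local}
\begin{enumerate}
\item[(i)] Two solutions of \eqref{eq:Q} on $\mathbb{S}^n\times[0,t']$ that are elliptic at every time, have continuous $\rho_t,\nabla\rho,\nabla^2\rho$, and have equal initial values coincide.
\item[(ii)] Let $\rho_0\in C^\infty(\mathbb{S}^n)$ be elliptic. There are $\tau>0$, an open neighborhood $\mathcal{U}$ of $\rho_0$ in $C^{2+\alpha}$ and a $C^\infty$ map $\mathcal{S}:\mathcal{U}\to Z_\tau$ such that $\mathcal{S}(\eta)$ solves \eqref{eq:Q} on $[0,\tau]$, is elliptic at every time, and has initial value $\eta$.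
\item[(iii)] If $\eta\in\mathcal{U}$ is smooth, then $\mathcal{S}(\eta)$ is smooth on $\mathbb{S}^n\times[0,\tau]$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The set $\mathcal{O}$ need not be convex, so we argue locally in time. Let $t^*$ be the supremum of the times up to which the solutions $\rho,\rho'$ coincide; they coincide at $t^*$ by continuity. Suppose $t^*<t'$. For $t$ slightly larger than $t^*$ both jets are uniformly close to the common jet at $t^*$, so the segments between them stay in a compact subset of $\mathcal{O}$. Then $w=\rho-\rho'$ satisfies $w_t=\big(\int_0^1Dq(\theta,J\rho'+\vartheta Jw)\,d\vartheta\big)Jw$, a linear parabolic equation with bounded coefficients, and $w(t^*)=0$. By the maximum principle $w=0$ slightly beyond $t^*$, a contradiction.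

(ii) The inverse function theorem needs a point around which to invert, so we start from an approximate solution. Let $\bar\rho=\rho_0+tQ[\rho_0]$, with $T$ so small that $\bar\rho$ is elliptic on $[0,T]$. The error $\chi=\bar\rho_t-Q[\bar\rho]$ is smooth and vanishes at $t=0$. By Lemma~\ref{lem:N},
\[
\Psi(\rho)=\big(\rho_t-Q[\rho],\,\rho(0)\big)
\]
is $C^\infty$ from a small ball about $\bar\rho$ in $Z_T$, consisting of functions elliptic at every time, into $Y_T\times C^{2+\alpha}$. Its differential $w\mapsto(w_t-Dq(\theta,J\bar\rho)Jw,\,w(0))$ is an isomorphism by Lemma~\ref{lem:L}. So $\Psi$ has a $C^\infty$ inverse near $\Psi(\bar\rho)=(\chi,\rho_0)$.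

The point $(0,\rho_0)$ need not lie in the domain of this inverse, but a function vanishing for small times does. Put $\chi_\tau(t)=\chi(t-\tau)$ for $t\ge\tau$ and $\chi_\tau(t)=0$ for $t\le\tau$. Since $\chi(0)=0$, the $\chi_\tau$ are Lipschitz in $(\theta,t)$ with a common constant, and $\chi_\tau\to\chi$ uniformly as $\tau\to0$. The inequality $\min(A,B)\le A^{1-\gamma}B^\gamma$ for $\gamma\in(0,1)$ bounds the H\"older seminorms of $\chi_\tau-\chi$ by positive powers of $\sup|\chi_\tau-\chi|$, so $\chi_\tau\to\chi$ in $Y_T$. Fix $\tau$ small and put $\mathcal{S}(\eta)=\Psi^{-1}(\chi_\tau,\eta)|_{[0,\tau]}$ for $\eta$ near $\rho_0$.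

(iii) The operator $Q$ and ellipticity are invariant under rotations. For small $p$ we have $\eta\circ\mathcal{R}_p\in\mathcal{U}$, and $\mathcal{S}(\eta)\circ\mathcal{R}_p$ and $\mathcal{S}(\eta\circ\mathcal{R}_p)$ are elliptic solutions with the same initial value. They coincide by (i). Since $p\mapsto\eta\circ\mathcal{R}_p$ and $\mathcal{S}$ are $C^\infty$, the map $p\mapsto\mathcal{S}(\eta)\circ\mathcal{R}_p$ is $C^\infty$ into $Z_\tau\subset C_b$, and Lemma~\ref{lem:R} applies.
\end{proof}

\section{A convex body with a conical piece}\label{sec:body}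

We now build the weakly convex hypersurface. It must contain part of a cone close to the apex, yet be smooth; it may have only one zero curvature at each point, so that it is elliptic; and it must be $C^1$-close to the sphere of radius $\pi/2-r_0$, the dual of the sphere of radius $r_0$.

\begin{proposition}\label{prop:body}
Let $r_0\in(0,\pi/2)$ and $\varepsilon_1>0$. There is a smooth $\rho_0:\mathbb{S}^n\to(0,\pi/2)$ with rotationally symmetric graph such that:
\begin{enumerate}
\item[(a)] at each point $\kappa_i\ge0$ and at most one $\kappa_i$ vanishes, so $\rho_0$ is elliptic;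
\item[(b)] the profile contains a conical piece on which $3r\le u\nu_r$;
\item[(c)] $|\cos\rho_0-\sin r_0|<\varepsilon_1$ and $|u-\cos r_0|<\varepsilon_1$ everywhere;
\item[(d)] there are smooth $\rho_\varepsilon$, $\varepsilon>0$, with rotationally symmetric graphs in $\mathcal{C}$, such that $\rho_\varepsilon\to\rho_0$ in $C^\infty(\mathbb{S}^n)$ as $\varepsilon\to0$.
\end{enumerate}
\end{proposition}

\subsection{Gnomonic projection}
Convexity is easier to arrange in Euclidean space. Let $y\in\mathbb{R}^{n+1}=o^\perp$ correspond to $X=(1,y)/\sqrt{1+|y|^2}\in B_{\pi/2}(o)$, so that $\tan\rho=|y|$ and $\theta=y/|y|$. Let $\Sigma\subset\mathbb{R}^{n+1}$ be a hypersurface with unit normal $N$ and second fundamental form $h_{\mathrm{E}}=-\langle N,d^2y\rangle$. The unit vector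
\[
\nu=\frac{(-\langle y,N\rangle,\,N)}{\sqrt{1+\langle y,N\rangle^2}}
\]
is orthogonal to $(1,y)$ and to $(0,dy)$, so it is normal to the image of $\Sigma$. Modulo these two vectors $d^2X=(0,d^2y)/\sqrt{1+|y|^2}$. Therefore
\begin{equation}\label{eq:gnomonic}
h=\frac{h_{\mathrm{E}}}{\sqrt{1+|y|^2}\sqrt{1+\langle y,N\rangle^2}},\qquad \cos\rho=\frac1{\sqrt{1+|y|^2}},\qquad u=\frac{\langle y,N\rangle}{\sqrt{1+\langle y,N\rangle^2}}.
\end{equation}
In particular the signature of the second fundamental form is preserved.

\begin{remark}\label{rem:admissible}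
This gives the converse of Lemma~\ref{lem:classC}, which we do not need later. An admissible $M_0$ corresponds to a closed connected $\Sigma$ with $h_{\mathrm{E}}>0$. By Hadamard's theorem such a $\Sigma$ bounds a convex body with outward normal $N$. The condition $o\in\Omega_0$ says that $0$ is an interior point of this body, so $\langle y,N\rangle>0$ and $u>0$.
\end{remark}

\subsection{The body}
Write $y=(z,y')\in\mathbb{R}a\oplus\mathbb{R}^n$, $R=|y'|$, $\omega=y'/R$, and let $b=\cot r_0$. We intersect the ball $|y|\le b$ with the flat cone $z+\lambda R\le b-\lambda$, where $0<\lambda<b/4$, and smooth the apex and the edge (Figure~\ref{fig:body}).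

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->] (-2.4,0)--(2.7,0) node[below]{$z$};
\draw[->] (0,-2.3)--(0,2.4) node[left]{$y'$};
\draw[dashed] (0,0) circle (2);
\draw[dotted,thick] (0.56,2.2)--(1.55,0)--(0.56,-2.2);
\draw[very thick] (-2,0) arc (180:76:2) .. controls (0.70,1.887) .. (0.83,1.6) -- (1.4375,0.25) .. controls (1.55,0) .. (1.4375,-0.25) -- (0.83,-1.6) .. controls (0.70,-1.887) .. (0.484,-1.941) arc (-76:-180:2);
\fill (1.3,0.555) circle (1.6pt);
\draw[thin] (0,0)--(1.3,0.555) node[midway,above]{$\theta_0$};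
\node[below left] at (0,0) {$0$};
\node[below right] at (2,0) {$b$};
\node at (-0.9,0.9) {$K$};
\end{tikzpicture}
\caption{A planar section through the axis of the convex body $K$, in gnomonic coordinates (not to scale). The ball of radius $b$ (dashed) is cut by the cone $z=b-\lambda-\lambda|y'|$ (dotted), and the apex and the edge are rounded. Along the straight segments one principal curvature vanishes; at the marked point, close to the apex, the dual flow makes it negative. As $\lambda\to0$ the cut shrinks to the point $(b,0)$.}
\label{fig:body}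
\end{figure}

Both smoothings use a smoothed absolute value. For $\delta>0$ let $\varphi_\delta$ be a smooth even probability density supported in $[-\delta,\delta]$, positive on $(-\delta,\delta)$ and constant near $0$, and let $\ell_\delta=|\cdot|*\varphi_\delta$. Then $\ell_\delta$ is smooth and even with $\ell_\delta''=2\varphi_\delta$. It follows that $\ell_\delta$ is convex, that $\ell_\delta(\xi)=|\xi|$ for $|\xi|\ge\delta$, that $|\ell_\delta'|<1$ on $(-\delta,\delta)$ and $\ell_\delta'>0$ on $(0,\infty)$, and that $|\xi|\le\ell_\delta(\xi)\le|\xi|+\delta$. Near $0$ it equals $\ell_\delta(0)+\varphi_\delta(0)\xi^2$, so $y'\mapsto\ell_\delta(|y'|)$ is smooth on $\mathbb{R}^n$. Its Hessian has the eigenvalue $\ell_\delta''(R)\ge0$ in the radial direction and $\ell_\delta'(R)/R>0$ in the directions orthogonal to $y'$, and equals $2\varphi_\delta(0)I>0$ at $y'=0$.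

Fix the constants
\[
\delta=\frac\lambda8,\qquad R_1=\min\Big\{1,\ \sqrt{b\lambda},\ \frac{\lambda(b-\lambda)}{3(1+\lambda^2+(b-\lambda)^2)}\Big\},\qquad R_*=\frac{R_1}2,
\]
and put
\begin{gather*}
\Phi_1=z+\lambda\,\ell_{R_*}(R)-(b-\lambda),\qquad \Phi_2=\frac{|y|^2-b^2}{2b},\\
\Phi=\tfrac12(\Phi_1+\Phi_2)+\tfrac12\ell_\delta(\Phi_1-\Phi_2),\qquad K=\{\Phi\le0\}.
\end{gather*}
The function $\Phi$ is a smoothed maximum: $\max(\Phi_1,\Phi_2)\le\Phi\le\max(\Phi_1,\Phi_2)+\delta/2$, with $\Phi=\max(\Phi_1,\Phi_2)$ where $|\Phi_1-\Phi_2|\ge\delta$. With the weights $m_1=\frac12+\frac12\ell_\delta'(\Phi_1-\Phi_2)$ and $m_2=1-m_1$, both in $[0,1]$,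
\begin{equation}\label{eq:Phi}
D\Phi=m_1D\Phi_1+m_2D\Phi_2,\qquad D^2\Phi\ge m_1D^2\Phi_1+m_2D^2\Phi_2\ge0,
\end{equation}
the omitted term being $\frac12\ell_\delta''\,D(\Phi_1-\Phi_2)\otimes D(\Phi_1-\Phi_2)\ge0$. So $\Phi$ is smooth, convex and $O(n)$-invariant.

\begin{proof}[Proof of Proposition~\ref{prop:body}]
\emph{The boundary is a smooth radial graph.} We have $K\subset\{\Phi_2\le0\}=\{|y|\le b\}$. Also $\Phi_2(0)=-b/2$ and $\Phi_1(0)\le\lambda R_*+\lambda-b<-b/2$, so $\Phi(0)\le-b/2+\lambda/16<0$. By convexity $\langle D\Phi(y),y\rangle\ge\Phi(y)-\Phi(0)>0$ on $\{\Phi=0\}$. Hence each ray from $0$ meets $\{\Phi=0\}=\partial K$ exactly once and transversally, $\partial K$ is smooth with outward normal $N=D\Phi/|D\Phi|$, $\langle y,N\rangle>0$, and $h_{\mathrm{E}}=D^2\Phi|_{T\partial K}/|D\Phi|$. Let $\rho_0=\arctan|y|$ be the radial function of the spherical image of $\partial K$.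

(a) By \eqref{eq:gnomonic} it suffices to treat $h_{\mathrm{E}}$, which is nonnegative by \eqref{eq:Phi}. If $m_2>0$ it is positive definite, since $D^2\Phi_2=I/b$. If $m_2=0$, then $D\Phi=D\Phi_1=(1,\lambda\ell_{R_*}'(R)\omega)$ and $D^2\Phi\ge\lambda D^2\big(\ell_{R_*}(|y'|)\big)$. For $y'\ne0$ the vectors $(0,\xi)$ with $\xi\perp y'$ form an $(n-1)$-dimensional subspace of the tangent space on which $h_{\mathrm{E}}$ is positive definite, so its kernel has dimension at most one. For $y'=0$ the tangent space is $\{0\}\times\mathbb{R}^n$, and $h_{\mathrm{E}}$ is positive definite there. Ellipticity follows from Lemma~\ref{lem:D}.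

(b) Consider the segment $z=b-\lambda-\lambda R$, $R_*<R<R_1$, for fixed $\omega$. On it $0<z\le b-\lambda$, because $R\le1$ and $\lambda<b/4$, and
\[
\Phi_2\le\frac{(b-\lambda)^2+R^2-b^2}{2b}\le-\lambda+\frac{\lambda^2}{2b}+\frac\lambda2<-\frac{3\lambda}8,
\]
because $R^2\le b\lambda$. Also $\Phi_1=0$ there. So $\Phi_1-\Phi_2>\delta$, and near the segment $\Phi=\Phi_1=z+\lambda R-(b-\lambda)$. The segment lies on $\partial K$, with $N=(1,\lambda\omega)/\sqrt{1+\lambda^2}$ and $\langle y,N\rangle=(b-\lambda)/\sqrt{1+\lambda^2}$ constant. Thus on the spherical image $\nu$ is constant, and with $\Lambda_1=1+\lambda^2+(b-\lambda)^2$,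
\[
u=\frac{b-\lambda}{\sqrt{\Lambda_1}},\qquad \nu_r=\frac{\lambda}{\sqrt{\Lambda_1}}>0,\qquad r=\frac{R}{\sqrt{1+|y|^2}}\le R_1\le\frac{u\nu_r}{3}.
\]

(c) We show that $|y|\to b$ and $N-y/|y|\to0$ uniformly on $\partial K$ as $\lambda\to0$. Where $\Phi_1-\Phi_2\le-\delta$ we have $m_1=0$, $\Phi=\Phi_2$ and $D\Phi=y/b$, so $|y|=b$ and $N=y/|y|$. Elsewhere $\Phi_2<\Phi_1+\delta$, so $0=\Phi\le\Phi_1+\frac32\delta$; with $R\le b$ and $R_*\le1$ this gives
\[
z\ge b-\lambda-\lambda(R+R_*)-\tfrac32\delta\ge b-(b+3)\lambda .
\]
For $(b+3)\lambda<b$ it follows that $b-(b+3)\lambda\le|y|\le b$ and $R^2\le(b-z)(b+z)\le2b(b+3)\lambda$. So on this part $D\Phi_1$, $D\Phi_2=y/b$, their convex combination $D\Phi$, and hence $N$ and $y/|y|$, all tend to $(1,0)$. By \eqref{eq:gnomonic}, $\cos\rho_0\to(1+b^2)^{-1/2}=\sin r_0$ and $u\to b(1+b^2)^{-1/2}=\cos r_0$ uniformly. Fix $\lambda$ so small that (c) holds.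

(d) Let $\Phi^\varepsilon=\Phi+\varepsilon|y|^2$. For $\varepsilon>0$ it is convex with $D^2\Phi^\varepsilon\ge2\varepsilon I$, $\Phi^\varepsilon\ge\Phi_2$ and $\Phi^\varepsilon(0)<0$. The first paragraph of this proof applies to it: $\{\Phi^\varepsilon=0\}$ is a smooth radial graph $|y|=b_\varepsilon(\theta)$ with $\langle y,N\rangle>0$, now with $h_{\mathrm{E}}>0$. By \eqref{eq:gnomonic} the graph of $\rho_\varepsilon=\arctan b_\varepsilon$ lies in $\mathcal{C}$. The equation $\Phi(s\theta)+\varepsilon s^2=0$ has positive $s$-derivative at $\varepsilon=0$, $s=b_0(\theta)$, so by the implicit function theorem and compactness $b_\varepsilon(\theta)$ is smooth on $\mathbb{S}^n\times[0,\varepsilon')$ for some $\varepsilon'>0$. This gives $\rho_\varepsilon\to\rho_0$ in $C^\infty$.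
\end{proof}

\section{Proof of Theorem~\ref{thm:blowup}}\label{sec:proof1}

From now on tildes mark quantities of the dual side.

\subsection*{Choice of $M_0$}
By \eqref{eq:graph}, a radial graph has $|\nabla\rho|^2=\sin^2\rho\,(\sin^2\rho/u^2-1)$, which vanishes at $(\cos\rho,u)=(\cos r_0,\sin r_0)$. So there is $\varepsilon_1>0$ such that every member of $\mathcal{C}$ with $|\cos\rho-\cos r_0|<\varepsilon_1$ and $|u-\sin r_0|<\varepsilon_1$ has $\|\rho-r_0\|_{C^1}<\varepsilon_0$. Take $\rho_0,\rho_\varepsilon$ from Proposition~\ref{prop:body} and $\tau,\mathcal{U},\mathcal{S}$ from Proposition~\ref{prop:local}, and let $\theta_0$ be the direction of a point on the conical piece. The solution $\mathcal{S}(\rho_0)$ is smooth up to $t=0$, so Proposition~\ref{prop:cone} applies: at $\theta_0$ the normal curvature $\kappa_1$ vanishes at $t=0$ and has negative time derivative. Hence there is $t_1\in(0,\min(\tau,t_0))$ such that the graph of $\mathcal{S}(\rho_0)(t_1)$ has a negative principal curvature at $\theta_0$. Since $\eta\mapsto\mathcal{S}(\eta)(t_1)$ is continuous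 from $\mathcal{U}$ to $C^2$, there is an open neighborhood $\mathcal{U}'\subset\mathcal{U}$ of $\rho_0$ with
\begin{equation}\label{eq:negative}
\text{the graph of }\mathcal{S}(\eta)(t_1)\text{ has a negative principal curvature for all }\eta\in\mathcal{U}'.
\end{equation}
Fix $\varepsilon$ so small that $\rho_\varepsilon\in\mathcal{U}'$ and the inequalities (c) of Proposition~\ref{prop:body} hold for $\rho_\varepsilon$. Let $M_0\in\mathcal{C}$ be the dual of the graph of $\rho_\varepsilon$. It is admissible by Lemma~\ref{lem:classC} and rotationally symmetric because duality commutes with orthogonal maps. By Lemma~\ref{lem:dual}, $\cos\rho=\tilde u$ and $u=\cos\tilde\rho$ on $M_0$, so $\|\rho-r_0\|_{C^1}<\varepsilon_0$.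

Steps 1--3 use only that $M_0\in\mathcal{C}$ is smooth and that the radial function $\eta$ of its dual (here $\eta=\rho_\varepsilon$) lies in $\mathcal{U}'$. Let $\tilde\rho=\mathcal{S}(\eta)$, smooth on $\mathbb{S}^n\times[0,\tau]$. It is elliptic at every time, so $\cos\tilde\rho$, $\tilde u=\sin\tilde\rho/\tilde v$ and $G(\tilde\kappa)$ are positive and continuous. By compactness there is $\delta_0>0$ with
\begin{equation}\label{eq:bounds}
\cos\tilde\rho\ge\delta_0,\qquad\tilde u\ge\delta_0,\qquad\tilde\kappa_i\le1/\delta_0,\qquad\delta_0\le G(\tilde\kappa)\le1/\delta_0\qquad\text{on }[0,\tau].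
\end{equation}

\subsection*{Step 1: every smooth solution is dual to $\tilde\rho$}
A smooth solution is not assumed convex, so a priori it could leave $\mathcal{C}$, where duality is not available. The bounds \eqref{eq:bounds} exclude this. Let $X$ be a smooth solution of \eqref{eq:flow} on $[0,t']$, $t'\le t_1$, starting from $M_0$, and let $\mathcal{T}$ be the set of $t\in[0,t']$ such that $X(\cdot,s)\in\mathcal{C}$ for all $s\le t$. It is an interval containing $0$, relatively open because the conditions defining $\mathcal{C}$ are open and $M$ is compact. For $t\in\mathcal{T}$ the duals $\tilde X=-\nu$ lie in $\mathcal{C}$, their radial projections $\pi_t:M\to\mathbb{S}^n$ form a smooth family of diffeomorphisms, and so their radial function is smooth in $(\theta,t)$. The graph parametrization $\tilde X\circ\pi_t^{-1}$ has the same normal speed as $\tilde X$, namely \eqref{eq:dualspeed}. So the radial function solves \eqref{eq:Q}, is elliptic by Lemma~\ref{lem:D}, and starts at $\eta$; by Proposition~\ref{prop:local}(i) it equals $\tilde\rho$ on $\mathcal{T}$.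 By Lemma~\ref{lem:dual} and \eqref{eq:bounds},
\[
\kappa_i=1/\tilde\kappa_i\ge\delta_0,\qquad u=\cos\tilde\rho\ge\delta_0,\qquad\langle o,X\rangle=\tilde u\ge\delta_0\qquad\text{on }\mathcal{T}.
\]
These inequalities pass to $t=\sup\mathcal{T}$, where $X$ is still a smooth immersion. So $\mathcal{T}$ is closed, and $\mathcal{T}=[0,t']$.

\subsection*{Step 2: nonexistence}
If a smooth solution existed on $[0,t_0]$, Step~1 with $t'=t_1$ would show that the graph of $\tilde\rho(t_1)$ has principal curvatures $1/\kappa_i>0$, contradicting \eqref{eq:negative}.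

\subsection*{Step 3: the solution up to the blow-up time}
The function $t\mapsto\min\tilde\kappa_i$, the minimum over $i$ and $\mathbb{S}^n$ for the graph of $\tilde\rho(t)$, is continuous, positive at $t=0$ and negative at $t_1$. Let $T\in(0,t_1)$ be its first zero. For $t<T$ the graph of $\tilde\rho(t)$ lies in $\mathcal{C}$, and its dual $\hat X(\cdot,t)$ is a smooth family of embeddings in $\mathcal{C}$ with normal speed $c\cos\rho-uF$. Lemma~\ref{lem:reparam} turns it into a smooth strictly convex solution $X$ of \eqref{eq:flow} on $[0,T)$. If $X'$ is any smooth solution on $[0,t']$ with $t'<T$, then by Step~1 it consists of embeddings whose duals are the graphs of $\tilde\rho(t)$, so $X'(\cdot,t)$ has the same image as $\hat X(\cdot,t)$, and $X'=X$ by the uniqueness in Lemma~\ref{lem:reparam}.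

As $t\to T$, $\max\kappa_i=1/\min\tilde\kappa_i\to\infty$. By \eqref{eq:bounds}, $u,\cos\rho,\kappa_i\ge\delta_0$ and $F=G(\tilde\kappa)\in[\delta_0,1/\delta_0]$. The duals $-\nu(M_t)$ are the graphs of $\tilde\rho(t)$, which converge in $C^\infty$ to the graph of $\tilde\rho(T)$; there $\min\tilde\kappa_i=0$.

\subsection*{Step 4: openness}
Let $X_0':M\to\mathbb{S}^{n+1}$ be a smooth embedding $C^4$-close to the embedding $X_0$ of $M_0$. Then $X_0'\in\mathcal{C}$. The normal is a smooth function of the $1$-jet, so the duals $\tilde X_0'$ and $\tilde X_0$ are $C^3$-close, and so are their radial projections $\pi',\pi:M\to\mathbb{S}^n$. Let $\eta'$ be the radial function of $\tilde X_0'$. The function $\eta'\circ\pi'$ is the distance from $o$ to $\tilde X_0'$, so it is $C^3$-close to $\rho_\varepsilon\circ\pi$, and $\rho_\varepsilon\circ\pi'$ is $C^3$-close to $\rho_\varepsilon\circ\pi$ because $\rho_\varepsilon$ is a fixed smooth function. Thus $(\eta'-\rho_\varepsilon)\circ\pi'$ is small in $C^3$. The inverses $(\pi')^{-1}$ are bounded in $C^3$, as one sees by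 differentiating $\pi'\circ(\pi')^{-1}=\mathrm{id}$ and using that $d\pi'$ is uniformly invertible. So $\eta'-\rho_\varepsilon$ is small in $C^3$, $\eta'\in\mathcal{U}'$, and Steps 1--3 apply to $M_0'$, with its own $\delta_0$ and $T<t_1<t_0$. \qed

\section{Proof of Theorem~\ref{thm:stability}}\label{sec:proof2}

For radial graphs the normal speed $c\cos\rho-uF$ corresponds to
\[
\rho_t=P[\rho]:=(c\cos\rho-uF)v=c\,v\cos\rho-F\sin\rho ,
\]
where $P$ is a smooth function of the $2$-jet near the jet of the constant $r$. All constants are stationary, so the limit radius is not known in advance. We make it an unknown and solve on $[0,\infty)$ in one application of the inverse function theorem, in spaces of exponentially decaying functions.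

\subsection*{Linearization}
By \eqref{eq:graph}, to first order in $w$ the graph of $r+w$ has $v=1$, $g_{ij}=\sin^2(r+w)\,e_{ij}$, and shape operator $\cot(r+w)\delta_i^j-\sin^{-2}r\,\nabla_i\nabla^jw$, a change of $-\sin^{-2}r\,(w\delta_i^j+\nabla_i\nabla^jw)$. At $\kappa=(\cot r,\dots,\cot r)$ we have $F=c\cot r$, and $\partial_iF=c/n$ by symmetry and homogeneity of degree one. Therefore
\[
DP[r]w=-c\sin r\,w-c\,\frac{\cos^2r}{\sin r}\,w+\frac cn\,\frac{\Delta w+nw}{\sin r}=a_0\Delta w,\qquad a_0=\frac{c}{n\sin r}.
\]
The first nonzero eigenvalue of $-\Delta$ on $\mathbb{S}^n$ is $n$. Fix $0<\beta<a_0n$, and let $Y^\beta$, $Z^\beta$ be the spaces of functions on $\mathbb{S}^n\times[0,\infty)$ with norms $\|e^{\beta t}g\|_Y$ and $\|e^{\beta t}w\|_Z$. Near $(r,0)\in\mathbb{R}\times Z^\beta$ define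
\[
\Psi(r',w)=\big(w_t-P[r'+w],\ r'+w(0)\big).
\]
Write $P[\rho]=q(\theta,J\rho)$. Since $P[r']=0$,
\begin{equation}\label{eq:B}
P[r'+w]=B(\theta,r',Jw)\,Jw,\qquad B(\theta,r',j)=\int_0^1Dq\big(\theta,(r',0,0)+\vartheta j\big)\,d\vartheta,
\end{equation}
with $B$ smooth near $r'=r$, $j=0$. With $z=e^{\beta t}w\in Z$, the first component of $\Psi$ times $e^{\beta t}$ is $z_t-\beta z-B(\theta,r',e^{-\beta t}Jz)Jz$. The map $(r',z)\mapsto(r',e^{-\beta t}Jz)$ is bounded and linear into $Y$, so by Lemma~\ref{lem:N} $\Psi$ is $C^\infty$ into $Y^\beta\times C^{2+\alpha}$, and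
\[
D\Psi(r,0)(r',w)=\big(w_t-a_0\Delta w,\ r'+w(0)\big).
\]

\subsection*{The differential is an isomorphism}
Given $(g,\eta)\in Y^\beta\times C^{2+\alpha}$, split all functions into the spatial mean, denoted by a bar, and a part of mean zero; both projections are bounded.

\emph{Means.} We need $\bar w_t=\bar g$ with $\bar w\to0$, which forces $\bar w(t)=-\int_t^\infty\bar g\,ds$ and then $r'=\bar\eta-\bar w(0)$. We have $|e^{\beta t}\bar w|\le\beta^{-1}\|g\|_{Y^\beta}$ and $(e^{\beta t}\bar w)_t=\beta e^{\beta t}\bar w+e^{\beta t}\bar g$, so $\|\bar w\|_{Z^\beta}\le C\|g\|_{Y^\beta}$. The free parameter $r'$ is what makes the decay condition solvable.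

\emph{Mean zero.} Assume $\bar g=0$, $\bar\eta=0$. Then $z=e^{\beta t}w$ must solve $z_t=a_0\Delta z+\beta z+\hat g$, $z(0)=\eta$, with $\hat g=e^{\beta t}g\in Y$. Lemma~\ref{lem:L} on finite intervals gives a unique solution, and its mean vanishes because $\bar z_t=\beta\bar z$, $\bar z(0)=0$. We must bound $z$ uniformly in time. Let $U=e^{a_0\Delta+\beta}$ be the time-one map of the homogeneous equation on functions of mean zero; expansion in eigenfunctions identifies it with the solution given by Lemma~\ref{lem:L}. For integers $j\ge1$,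
\[
\|U^j\eta\|_{C^{2+\alpha}}\le Ce^{\beta j}\|e^{(j-1)a_0\Delta}\eta\|_{L^2}\le Ce^{-(a_0n-\beta)j}\|\eta\|_{C^{2+\alpha}} .
\]
Here the first inequality holds because $e^{a_0\Delta}:L^2\to C^3$ is bounded (every $(-\Delta)^le^{a_0\Delta}$ is bounded on $L^2$, and Sobolev embedding applies), and the second is the spectral gap. Now $z(j+1)=Uz(j)+\zeta_j$, where $\zeta_j$ is the value at time $j+1$ of the solution on $[j,j+1]$ with zero data at time $j$; it has mean zero and $\|\zeta_j\|_{C^{2+\alpha}}\le C\|\hat g\|_Y$ by Lemma~\ref{lem:L}. Hence $z(j)=U^j\eta+\sum_{i<j}U^{j-1-i}\zeta_i$, and summing the geometric series gives $\|z(j)\|_{C^{2+\alpha}}\le C(\|\eta\|_{C^{2+\alpha}}+\|\hat g\|_Y)$. Lemma~\ref{lem:L} on $[j,j+2]$, with a constant independent of $j$, bounds the $Z$-norm of $z$ on each such interval. Two times at distance at most $1$ lie in a common interval, and for larger distances the H\"older quotients are bounded by the sup norms. So $\|z\|_Z\le C(\|\eta\|_{C^{2+\alpha}}+\|\hat g\|_Y)$.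

\subsection*{The graphical solution}
By the inverse function theorem there are a ball $\mathcal{V}$ about $(r,0)$ on which $\Psi$ is injective, a ball $\mathcal{B}$ of some radius $\varepsilon$ about $r$ in $C^{2+\alpha}$, and a $C^\infty$ map $\Sigma:\mathcal{B}\to\mathcal{V}$ with $\Psi(\Sigma(\eta))=(0,\eta)$. We take $\mathcal{V}$ so small that $r'\in(0,\pi/2)$ and all graphs of $r'+w(t)$ lie in $\mathcal{C}$. For smooth $\rho_0\in\mathcal{B}$ let $(r_\infty,w)=\Sigma(\rho_0)$. Then $\rho=r_\infty+w$ solves $\rho_t=P[\rho]$ on $[0,\infty)$ with $\rho(0)=\rho_0$.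

The operator $P$ commutes with rotations, and $\mathcal{V},\mathcal{B}$ are rotation invariant because the norms and centers are. So $\Psi(r_\infty,w\circ\mathcal{R}_p)=(0,\rho_0\circ\mathcal{R}_p)$, and injectivity gives $\Sigma(\rho_0\circ\mathcal{R}_p)=(r_\infty,w\circ\mathcal{R}_p)$. Thus $p\mapsto(e^{\beta t}w)\circ\mathcal{R}_p$ is $C^\infty$ into $Z\subset C_b$. By Lemma~\ref{lem:R}, $|\nabla^lw|\le C_le^{-\beta t}$ for all $l$, and $\rho$ is smooth on $\mathbb{S}^n\times[0,\infty)$. By \eqref{eq:B}, every term of $\partial_t\nabla^lw=\nabla^l(B\,Jw)$ is a bounded function times a spatial derivative of $w$, so it is $O(e^{-\beta t})$; differentiating again in $t$ and using induction, all space-time derivatives of $w$ are $O(e^{-\beta t})$.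

\subsection*{The parametrized flow}
Let $\hat X$ be the graph parametrization. Since $\langle\partial_\rho,\hat X_j\rangle=\rho_j$, the tangential part of $\hat X_t=\rho_t\partial_\rho$ is $d\hat X(W)$ with $W^i=\rho_tg^{ij}\rho_j$, and $W$ decays exponentially with all derivatives. Lemma~\ref{lem:reparam} gives the smooth, strictly convex solution $X=\hat X\circ\psi$ on $[0,\infty)$, with $\partial_t\psi=-W(\psi,t)$. Regard $\psi$ as a map into $\mathbb{R}^{n+1}$ and extend $W$ to a neighborhood of $\mathbb{S}^n$, constant along rays. Then $\psi$ converges exponentially. The differential solves $\partial_td\psi=-DW(\psi,t)\,d\psi$ with $|DW|\le Ce^{-\beta t}$, so by Gronwall's inequality $|d\psi(\xi)|$ stays within the factors $e^{\pm C/\beta}$ of its initial value, and $d\psi$ converges exponentially. A derivative of order $l\ge2$ solves the same linear equation with an inhomogeneity that is a sum of derivatives of $W$ times products of lower derivatives of $\psi$; by induction it is bounded and converges exponentially. The limit $\psi_\infty:M\to\mathbb{S}^n$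 is a smooth local diffeomorphism, hence a diffeomorphism as in Lemma~\ref{lem:classC}. So $X$ converges exponentially in $C^\infty$ to an embedding onto the sphere of radius $r_\infty$ about $o$.

\subsection*{The radius}
By Proposition~\ref{prop:conserved}, $\mathcal{A}_{k-1}$ is constant along the flow, and it is continuous under $C^2$ convergence of radial functions. So $\mathcal{A}_{k-1}(B_{r_\infty}(o))=\mathcal{A}_{k-1}(\Omega_0)$, and this determines $r_\infty$ because $r\mapsto\mathcal{A}_{k-1}(B_r(o))$ is strictly increasing on $(0,\pi/2)$. \qed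

\begin{thebibliography}{9}

\bibitem{Chen}
Min Chen, \emph{Alexandrov-Fenchel type inequalities for hypersurfaces in the sphere}, arXiv:2501.07854 (2025).

\bibitem{LSU}
Ladyzhenskaya, Solonnikov and Ural'ceva, \emph{Linear and quasilinear equations of parabolic type}.

\end{thebibliography}
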